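# Radial and non-radial maximizers of $\int_B(e^{\gamma u^2}-1)|x|^\alpha\,dx$ on the unit disk

## Two theorems on the maximizers

**Theorem 1.** Let $B=\{x\in\mathbb R^2:|x|<1\}$, let $H^1_0(B)$ carry the Dirichlet norm $\|u\|=(\int_B|\nabla u|^2dx)^{1/2}$, and for $\alpha>0$, $0<\gamma\le4\pi$ put
$$S(\alpha,\gamma)=\sup_{u\in H_0^1(B),\ \|u\|=1}\int_B\left(e^{\gamma u^2}-1\right)|x|^\alpha\,dx .$$
For every $\gamma\in(0,\frac1{10}]$ and every $\alpha>0$, every maximizer of $S(\alpha,\gamma)$ is radial, and it is unique up to sign.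

Consequently, let $\gamma^*$ be the infimum of all $\gamma_0\in[0,4\pi)$ such that for every $\gamma\in(\gamma_0,4\pi)$ there is $\alpha_0(\gamma)$ with the property that no maximizer of $S(\alpha,\gamma)$ is radial for all $\alpha\ge\alpha_0(\gamma)$. Then $\gamma^*\ge\frac1{10}>0$, and the statement "for every $\gamma\in(0,4\pi)$ no maximizer is radial once $\alpha$ is large" is false.

The second theorem identifies $\gamma^*$ in terms of two auxiliary numbers. Let $j_{0,n}$ be the positive zeros of the Bessel function $J_0$, let $j=j_{0,1}$, $\mu=j^2/4$, and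
$$\varphi(y)=J_0(je^{-y/2}),\qquad N=\int_0^\infty\varphi'^2dy,\qquad F=\int_0^\infty\varphi^4e^{-y}dy .$$
Let $\lambda_1=j^2=4\mu$ be the first eigenvalue of $-\Delta$ on $H^1_0(B)$, $\varphi_1$ its positive eigenfunction with $\|\varphi_1\|=1$, and
$$\gamma_{SS}=\frac{\pi\,\varphi_1(0)^2}{\lambda_1\int_B\varphi_1^4\,dx}.$$

**Theorem 2.** Define

* $K$ as the supremum over nonconstant real $\psi\in H^{1/2}(\mathbb R/2\pi\mathbb Z)$ of
$$\frac{\int\psi^4-\frac1{2\pi}\left(\int\psi^2\right)^2}{\int\psi^2\cdot\int\psi|D|\psi},\qquad \int\psi|D|\psi=2\pi\sum_n|n||\hat\psi_n|^2,$$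
and $\gamma_c=\dfrac{2N}{\mu KF}=\dfrac2{\pi K}\gamma_{SS}$;
* $\gamma^\#=\sup\Gamma$, where $\Gamma$ is the set of $\gamma\in(0,4\pi)$ such that
$$\int_{\mathbb R\times(0,\infty)}\left(e^{\gamma U^2}-1\right)e^{-y}\,ds\,dy\le\frac\gamma\mu\qquad\text{for all }U\in C_c^\infty(\mathbb R\times(0,\infty))\text{ with }\|\nabla U\|_2\le1 .$$

Then $(0,\frac1{10}]\subset\Gamma$, $\frac5{2\pi}\le K\le\frac8\pi$, and
$$\gamma^*=\min\{\gamma^\#,\gamma_c\},\qquad \tfrac1{10}\le\gamma^*\le\tfrac45\,\gamma_{SS}.$$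
If $\gamma^*<\gamma<4\pi$, no maximizer is radial for $\alpha\ge\alpha_0(\gamma)$. If $0<\gamma<\gamma^*$, every maximizer is radial, and unique up to sign, for $\alpha\ge\alpha_1(\gamma)$.

## What the threshold $\gamma^*$ measures

The Moser–Trudinger inequality says that $\sup\int_Be^{4\pi u^2}dx<\infty$ over $u\in H^1_0(B)$, $\|u\|\le1$. So $S(\alpha,\gamma)$ is finite for $\gamma\le4\pi$. It is known that $S(\alpha,\gamma)$ is attained for every $\gamma\in(0,4\pi)$ and $\alpha>0$, and we use this as given. The problem is invariant under rotations, so one asks whether the maximizers are invariant too. The weight $|x|^\alpha$ with large $\alpha$ ignores everything except a thin layer at the boundary circle, and a function with a bump somewhere in that layer competes with the radial functions, which must spread along the whole circle.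

The starting point is a result of S. Secchi and E. Serra, "Symmetry breaking results for problems with exponential growth in the unit disk", arXiv:math/0504270 (2005): there is a threshold in $[0,4\pi)$ such that for each $\gamma$ above it no maximizer is radial once $\alpha$ is large, and $\gamma^*\le\gamma_{SS}<4\pi$. Can the threshold be lowered to $0$? Theorem 1 says no, and for $\gamma\le\frac1{10}$ the maximizers are radial for every $\alpha$, not only for some large ones. Theorem 2 says that exactly two mechanisms destroy symmetry: a bump of fixed size (this is what $\Gamma$ measures) and a modulation spread along the entire circle (this is what $K$ measures). The threshold is where the first of them becomes active.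

Recall that $H^{1/2}(\mathbb R/2\pi\mathbb Z)$ is the space of $\psi\in L^2$ with $\sum|n||\hat\psi_n|^2<\infty$, $\psi=\sum\hat\psi_ne^{in\vartheta}$. For example $\psi=\cos\vartheta$ has $\hat\psi_{\pm1}=\frac12$, so $\int\psi|D|\psi=2\pi(\frac14+\frac14)=\pi$.

Let us check the two expressions for $\gamma_c$. If $r=|x|=e^{-y/2}$, a radial function $a$ satisfies
$$\int_0^\infty a'^2dy=\tfrac12\int_0^1a_r^2\,r\,dr,\qquad\int_0^\infty a^2e^{-y}dy=2\int_0^1a^2\,r\,dr, \tag{1}$$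
because $a_r=-2a'/r$ and $dr=-\frac r2dy$. The function $J_0(j|x|)=\varphi(-2\log|x|)$ therefore has squared Dirichlet norm $2\pi\cdot2N=4\pi N$, so $\varphi_1=\varphi(-2\log|x|)/\sqrt{4\pi N}$, $\varphi_1(0)^2=\frac1{4\pi N}$, and $\int_B\varphi_1^4=\frac{\pi F}{16\pi^2N^2}$. Hence
$$\gamma_{SS}=\pi\cdot\frac1{4\pi N}\cdot\frac{16\pi^2N^2}{4\mu\,\pi F}=\frac{\pi N}{\mu F}.$$

## The disk as a half-cylinder of circumference $2\pi(\alpha+2)$

Large $\alpha$ is easier to see after a conformal change of variables. Let $\beta=\alpha+2$, $L=2\pi\beta>4\pi$, and parametrize $B\setminus\{0\}$ by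
$$x=e^{-(y+is)/\beta},\qquad (s,y)\in C_L=(\mathbb R/L\mathbb Z)\times(0,\infty).$$
Then $|x|=e^{-y/\beta}$, the boundary circle is $y=0$, the origin is $y=\infty$, and $|dx|^2=\beta^{-2}e^{-2y/\beta}(ds^2+dy^2)$. The Dirichlet integral is conformally invariant, so $\|u\|^2=\int_{C_L}(u_s^2+u_y^2)$. Since $|x|^\alpha=e^{-\alpha y/\beta}$ and $\alpha+2=\beta$, with $dm=e^{-y}ds\,dy$,
$$\beta^2\int_B(e^{\gamma u^2}-1)|x|^\alpha dx=\int_{C_L}(e^{\gamma u^2}-1)\,dm=:I(u). \tag{2}$$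
The weight no longer depends on $\alpha$: only the circumference $L$ does. We maximize $I$ over $E_L$, which is $H^1_0(B)$ in these coordinates, subject to $\|u\|=1$. By Moser–Trudinger, $I(u)<\infty$ when $\|u\|\le1$.

Let $\kappa=2\pi/L=1/\beta$ and let $u_k(y)=\frac1L\int u(s,y)e^{-iks}ds$, $k\in\kappa\mathbb Z$, be the Fourier coefficients. For $u\in C_c^\infty(B)$ they are smooth, vanish near $y=0$, and
$$\|u\|^2=L\sum_k\int_0^\infty\left(|u_k'|^2+k^2|u_k|^2\right)dy. \tag{3}$$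
For general $u\in E_L$ approximate by such functions. The derivatives $u_k'$ of the approximants converge in $L^2(0,\infty)$, so the $u_k$, being the integrals of $u_k'$ from $0$, converge locally uniformly. The approximants also converge in $L^2_{\rm loc}$, so the limit is the $k$-th Fourier coefficient of $u(\cdot,y)$ for a.e. $y$. Thus each $u_k$ has a locally absolutely continuous representative on $[0,\infty)$ with $u_k(0)=0$, $u_k'\in L^2$, and (3) persists. For $k\ne0$, (3) gives $u_k\in H^1(0,\infty)$, so $u_k(\infty)=0$.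

The radial elements of $E_L$ are exactly the functions $a(y)$ with $a(0)=0$, $a'\in L^2(0,\infty)$. One inclusion was just shown. Conversely, $a_M(y)=a(\min\{y,M\})$ is continuous on $\overline B$, constant near the origin, zero on $\partial B$ and of finite energy, so it lies in $H_0^1(B)$; and $\|a-a_M\|^2=L\int_M^\infty a'^2dy\to0$.

We write $u=a+w$ with $a=\bar u=u_0$ the mean over $s$ and $w$ of zero mean in $s$. By (3), $\|u\|^2=\|\bar u\|^2+\|w\|^2$. Let
$$R=R_L=\sup\{I(v):v\in E_L\text{ radial},\ \|v\|=1\},\qquad G(t)=G_\gamma(t)=e^{\gamma t^2}-1-\gamma t^2=\sum_{p\ge2}\frac{\gamma^pt^{2p}}{p!}.$$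
So $I(u)=\gamma\int u^2dm+\int G(u)\,dm$. The question becomes whether a maximizer has $w=0$.

## The quadratic functional, and a spectral gap of size $1/L$

The simplest version of the question drops $G$ and maximizes $\gamma\int u^2dm$ alone. The function $\varphi$ solves this case. With $z=je^{-y/2}$, $dz/dy=-z/2$, we get $\varphi'=\frac12zJ_1(z)$ and, as $(zJ_1)'=zJ_0$, $\varphi''=-\frac{z^2}4\varphi$, that is
$$-\varphi''=\mu e^{-y}\varphi,\quad\varphi(0)=0,\quad\varphi'>0,\quad\varphi(\infty)=1,\quad\varphi'=O(e^{-y}),\quad N=\mu\int_0^\infty\varphi^2e^{-y}dy. \tag{4}$$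

**Lemma 1.** For $u\in E_L$ and $v_k=u_k/\varphi$,
$$D(u):=\|u\|^2-\mu\int u^2dm=L\sum_k\int_0^\infty\varphi^2\left(|v_k'|^2+k^2|v_k|^2\right)dy\ \ge0. \tag{5}$$
In particular $D(u)=D(\bar u)+D(w)$, $D(w)\le\|w\|^2$, and $D(w)>0$ if $w\ne0$.

**Proof.** Let $b=\varphi v$ with $b(0)=0$, $b'\in L^2$. Expanding $|b'|^2=|\varphi'v+\varphi v'|^2$ and using (4) in $(\varphi\varphi'|v|^2)'=\varphi'^2|v|^2-\mu e^{-y}\varphi^2|v|^2+2\varphi\varphi'\,\mathrm{Re}\,\bar vv'$, we find
$$|b'|^2-\mu e^{-y}|b|^2=\varphi^2|v'|^2+\left(\frac{\varphi'}\varphi|b|^2\right)'.$$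
The boundary terms vanish: near $0$, $|b(y)|^2\le y\int_0^y|b'|^2=o(y)$ while $\varphi'/\varphi=O(1/y)$; at infinity $|b|^2=O(y)$ while $\varphi'=O(e^{-y})$. Apply this to $b=u_k$, add $k^2|u_k|^2=k^2\varphi^2|v_k|^2$, and sum over $k$. If $D(w)=0$, then $k^2\varphi^2|v_k|^2=0$ for all $k\ne0$, so $w=0$. $\square$

So $\int u^2dm\le\frac1\mu\|u\|^2$, and equality forces $w=0$ and $v_0$ constant: the quadratic problem has only the radial solutions $\pm\varphi/\sqrt{LN}$, for every $L$. For the full functional, the cost of being non-radial is $\frac\gamma\mu D(w)$, and the possible gain is in $\int G$.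

A sensible first attempt is to control the gain by the size $\theta=\|w\|^2$ of the non-radial part. Suppose we had, for a maximizer,
$$\frac\gamma\mu D(w)<\int(G(u)-G(\bar u))\,dm\le C\gamma^2\theta$$
with $C$ independent of $L$. To reach a contradiction for small $\gamma$ we need $D(w)\ge c\,\theta$ with $c$ independent of $L$. That is the point where the attempt stops. Take the slow mode $w=\varphi(y)e^{-\kappa y}\cos\kappa s=\varphi\,\mathrm{Re}\,x$, for which $v_{\pm\kappa}=\frac12e^{-\kappa y}$. By (5) and $\varphi\le1$,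
$$D(w)=2L\int_0^\infty\varphi^2\cdot\tfrac{2\kappa^2}4e^{-2\kappa y}dy\le L\kappa^2\cdot\frac1{2\kappa}=\pi,$$
while $\kappa<\frac12$ gives $\|w\|^2\ge\mu\int w^2dm=\frac{\mu L}2\int\varphi^2e^{-(1+2\kappa)y}dy\ge\frac{\mu L}2\int\varphi^2e^{-2y}dy$. So $D(w)/\|w\|^2=O(1/L)$: the gap closes, and the argument gives radiality only for $\gamma\lesssim1/L$, a range that shrinks to nothing as $\alpha\to\infty$.

The way out is to measure the nonlinear gain directly by $D(w)$ and never by $\theta$. For the slow mode this is plausible: normalized to $\|w\|=1$, it is of size $L^{-1/2}$ everywhere, so $\int w^4dm$ is of order $1/L$, like $D(w)$. For a bump of fixed size, $D(w)$ does not tend to zero. We need inequalities that treat both extremes at once.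

## Slices of $w$ controlled by $D(w)$

The next lemma is for bounding the $L^2$ and the $H^{1/2}$ norm of each horizontal slice $w(\cdot,y)$.

**Lemma 2.** Let $w\in E_L$, $w_0=0$, $A(y)=L\sum_k|w_k|^2$ (so $A(y)=\int w^2ds$ for a.e. $y$) and $H(y)=L\sum_k|k||w_k|^2$. Then for all $y$
$$A\le y\|w\|^2,\qquad A\le\tfrac L{2\pi}H,\qquad H\le D(w). \tag{6}$$

**Proof.** The first follows from $|w_k(y)|^2\le y\int_0^y|w_k'|^2$ and (3), the second from $|k|\ge2\pi/L$ for $k\ne0$. For the third let $y>0$, $k\ne0$ and $v=w_k/\varphi$; then $v(\infty)=0$. Since $\varphi$ is increasing,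
$$|k||v(y)|^2=-|k|\int_y^\infty2\,\mathrm{Re}\,\bar vv'\,dt\le\int_y^\infty\left(|v'|^2+k^2|v|^2\right)dt\le\varphi(y)^{-2}\int_0^\infty\varphi^2\left(|v'|^2+k^2|v|^2\right)dt .$$
Multiply by $L\varphi(y)^2$ and sum over $k$, using (5). At $y=0$ there is nothing to prove. $\square$

Now we need to control high powers on a circle by $A$ and $H$. In the model case $f=\cos\kappa s$ one has $A=\frac L2$, $H=\frac{L\kappa}2=\pi$ and $\int f^4=\frac38L$, so $\int f^4$ and $AH$ have the same size in $L$. The lemma says that $AH$ always suffices.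

**Lemma 3.** If $f$ is real with zero mean on $\mathbb R/L\mathbb Z$, $A=\int f^2$ and $H=L\sum|k||\hat f_k|^2<\infty$, then for integers $p\ge2$
$$\int f^{2p}\le p^p\pi^{1-p}AH^{p-1}. \tag{7}$$

**Proof.** Let $f\ne0$, so $A,H>0$. Let $q'=\frac{2p}{2p-1}$ be the exponent dual to $2p$. The Hausdorff–Young inequality gives $\frac1L\int f^{2p}\le(\sum|\hat f_k|^{q'})^{2p-1}$. For $\sigma>0$ write $|\hat f_k|^{q'}=\left[(\sigma+|k|)|\hat f_k|^2\right]^{\frac p{2p-1}}(\sigma+|k|)^{-\frac p{2p-1}}$ and apply Hölder with exponents $\frac{2p-1}p$ and $\frac{2p-1}{p-1}$: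
$$\tfrac1L\int f^{2p}\le\Big(\sum_k(\sigma+|k|)|\hat f_k|^2\Big)^p\Big(\sum_{k\ne0}(\sigma+|k|)^{-\frac p{p-1}}\Big)^{p-1}.$$
The first sum is $\frac1L(\sigma A+H)$. The second, a sum over $\pm\kappa,\pm2\kappa,\dots$ of a function decreasing in $|k|$, is at most $\frac2\kappa\int_0^\infty(\sigma+t)^{-p/(p-1)}dt=\frac L\pi(p-1)\sigma^{-1/(p-1)}$. Hence
$$\int f^{2p}\le\pi^{1-p}(p-1)^{p-1}\sigma^{-1}(\sigma A+H)^p ,$$
where all powers of $L$ have cancelled. Take $\sigma=H/((p-1)A)$; then $\sigma A+H=\frac p{p-1}H$, and the right side is $p^p\pi^{1-p}AH^{p-1}$. $\square$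

Next we bound the whole gain $\int(G(u)-G(\bar u))\,dm$ by $d=D(w)$. Terms linear in $w$ have zero mean, so only the second-order Taylor remainders count.

**Lemma 4.** Let $0<\gamma<4\pi$, $u=a+w\in E_L$, $\|u\|\le1$, $d=D(w)$, and $T_p=(a+w)^{2p}-a^{2p}-2pa^{2p-1}w\ge0$. Then
$$\int(G(u)-G(\bar u))\,dm=\sum_{p\ge2}\frac{\gamma^p}{p!}\int T_p\,dm, \tag{8}$$
$$\int T_2\,dm\le\tfrac{13}\pi d, \tag{9}$$
$$\int T_p\,dm\le p(2p-1)\Big[3^{2p-3}\tfrac{(p-1)!}{2\pi}L^{2-p}d+\left(\tfrac32\right)^{2p-3}p^p\pi^{1-p}d^{p-1}\Big]. \tag{10}$$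

**Proof.** Pointwise, $G(u)-G(a)=\sum_{p\ge2}\frac{\gamma^p}{p!}T_p+G'(a)w$. Both $G(u)$ and $G(\bar u)$ are $dm$-integrable, since $\|u\|,\|\bar u\|\le1$. For a.e. $y$ the slice $w(\cdot,y)\in L^2$ has zero integral and $G'(a(y))$ does not depend on $s$. Integrating first in $s$ removes $G'(a)w$. As $T_p\ge0$ by convexity of $t\mapsto t^{2p}$, Tonelli's theorem gives (8).

Two building blocks follow. Since $L\int a'^2dy\le1$, we have $a^2\le y/L$. With $A\le\frac L{2\pi}H\le\frac L{2\pi}d$ from (6),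
$$\int a^{2p-2}w^2dm\le L^{1-p}\int_0^\infty y^{p-1}Ae^{-y}dy\le L^{1-p}\,\tfrac L{2\pi}d\,(p-1)!=\tfrac{(p-1)!}{2\pi}L^{2-p}d .$$
The smallness $1/L$ of $a^2$ has paid for the lost gap. For the other block use (7) on a.e. slice, $H\le d$, and $\int Ae^{-y}dy\le\|w\|^2\int ye^{-y}dy\le1$:
$$\int w^{2p}dm\le p^p\pi^{1-p}\int_0^\infty AH^{p-1}e^{-y}dy\le p^p\pi^{1-p}d^{p-1}.$$
Now $T_2=6a^2w^2+4aw^3+w^4\le10a^2w^2+2w^4$, because $4aw^3\le4a^2w^2+w^4$. So $\int T_2\,dm\le(\frac{10}{2\pi}+2\cdot\frac4\pi)d=\frac{13}\pi d$. In general Taylor's formula and convexity with weights $\frac13,\frac23$ (write $|a|+|w|=\frac13\cdot3|a|+\frac23\cdot\frac32|w|$) give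
$$T_p\le p(2p-1)w^2(|a|+|w|)^{2p-2}\le p(2p-1)\left[3^{2p-3}a^{2p-2}w^2+\left(\tfrac32\right)^{2p-3}w^{2p}\right].\qquad\square$$

## Comparison with the best radial competitor

Here we turn "$u$ does at least as well as all radial functions" into an inequality between $d$ and the gain. Only one cheap consequence is needed for Theorem 1; the full form is kept for Theorem 2.

**Lemma 5.** Let $u\in E_L$, $\|u\|=1$, $\theta=\|w\|^2$, $d=D(w)$, $0<\gamma<4\pi$. If $I(u)\ge R$, then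
$$\tfrac\gamma\mu d+\theta\left(R-\tfrac\gamma\mu\right)+\theta(1-\theta)\int G(\tilde u)\,dm\le\int(G(u)-G(\bar u))\,dm,\qquad\tilde u=\frac{\bar u}{\sqrt{1-\theta}} \tag{11}$$
(third term omitted if $\theta=1$). Moreover
$$R-\tfrac\gamma\mu\ge\int G\big(\varphi/\sqrt{LN}\big)\,dm\ge\frac{\gamma^2F}{2LN^2}>0. \tag{12}$$

**Proof.** The power series of $G$ starts at $p=2$, so $G(\sqrt\tau\,t)\le\tau^2G(t)$ for $\tau\in[0,1]$. If $\theta<1$, then $\|\tilde u\|=1$ and
$$I(\bar u)\le(1-\theta)\gamma\int\tilde u^2dm+(1-\theta)^2\int G(\tilde u)\,dm=(1-\theta)I(\tilde u)-\theta(1-\theta)\int G(\tilde u)\,dm,$$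
and $I(\tilde u)\le R$. If $\theta=1$, $I(\bar u)=0$. On the other hand
$$I(u)=I(\bar u)+\gamma\int w^2dm+\int(G(u)-G(\bar u))\,dm,\qquad\gamma\int w^2dm=\tfrac\gamma\mu(\theta-d).$$
Insert both in $R\le I(u)$ and rearrange. For (12) test $R$ with $\varphi/\sqrt{LN}$, which has norm $1$ and $\gamma\int\frac{\varphi^2}{LN}dm=\frac\gamma N\int\varphi^2e^{-y}dy=\frac\gamma\mu$, and use $G(t)\ge\frac{\gamma^2}2t^4$. $\square$

## Radiality of all maximizers for $\gamma\le\frac1{10}$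

Let $\gamma\in(0,\frac1{10}]$ and let $u$ be a maximizer with $w\neq0$. Then $I(u)\ge R$, $0<d\le\theta\le1$, and since $\theta>0$ and $R>\frac\gamma\mu$, (11) gives
$$\tfrac\gamma\mu d<\int(G(u)-G(\bar u))\,dm. \tag{13}$$

**Step 1: the gain is at most $d\,\Sigma(\gamma)$ with $\Sigma$ independent of $L$.** In (10), for $p\ge3$, use $L^{2-p}\le(4\pi)^{2-p}$ and $d^{p-1}\le d$. With $t=\frac{9\gamma}{4\pi}$ we have
$$\frac{\gamma^p}{p!}p(2p-1)3^{2p-3}\frac{(p-1)!}{2\pi}(4\pi)^{2-p}=\frac{8\pi}{27}(2p-1)t^p,\qquad\frac{\gamma^p}{p!}p(2p-1)\left(\tfrac32\right)^{2p-3}p^p\pi^{1-p}=\frac{8\pi}{27}(2p-1)p\,\frac{p^p}{p!}\,t^p .$$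
So by (8), (9), (10)
$$\int(G(u)-G(\bar u))\,dm\le d\,\Sigma(\gamma),\qquad\Sigma(\gamma)=\tfrac{13}{2\pi}\gamma^2+\tfrac{8\pi}{27}\sum_{p\ge3}(2p-1)t^p+\tfrac{8\pi}{27}\sum_{p\ge3}(2p-1)p\,\tfrac{p^p}{p!}\,t^p. \tag{14}$$

**Step 2: $\Sigma(\gamma)<\gamma/\mu$ on $(0,\frac1{10}]$.** The function $\Sigma(\gamma)/\gamma$ is a power series in $\gamma$ with nonnegative coefficients, hence increasing, so it is enough to check $\gamma=0.1$. Then $t<0.0717$, and $\frac{8\pi}{27}<0.931$.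

The first term is below $0.0207$. For the second, $\sum_{p\ge3}(2p-1)t^p=\frac{t^3(5-3t)}{(1-t)^2}<0.0022$, so the term is below $0.0021$. For the third, the $p=3$ and $p=4$ terms of the sum are $67.5\,t^3<0.0250$ and $\frac{896}3t^4<0.0080$, and the $p=5$ term is below $1172\,t^5<0.0023$. For $p\ge5$ the ratio of consecutive terms is
$$\frac{(2p+1)(p+1)}{(2p-1)p}\left(1+\tfrac1p\right)^pt\le\tfrac{66}{45}\,e\,t<0.29 ,$$
so the terms with $p\ge5$ add up to less than $0.0023/0.71<0.0033$. The sum is below $0.0250+0.0080+0.0033=0.0363$, and the third term is below $0.0339$.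

In total $\Sigma(0.1)<0.0567$. Since $j<2.405$, $\mu<1.4461$ and $0.1/\mu>0.069$. Hence $\Sigma(\gamma)<\gamma/\mu$ for all $\gamma\in(0,\frac1{10}]$.

Together, (13) and (14) give $\frac\gamma\mu d<\Sigma(\gamma)d<\frac\gamma\mu d$ (recall $d>0$), a contradiction. So $w=0$: every maximizer is radial.

## Uniqueness up to sign among radial functions

Let $X=\{a:a(0)=0,\ a'\in L^2(0,\infty)\}$ with $\langle a,b\rangle=\int a'\bar b'dy$ and norm $\|\cdot\|_1$, let $D_1(a)=\|a\|_1^2-\mu\int|a|^2e^{-y}dy$ and $\hat\varphi=\varphi/\sqrt N$, so $\|\hat\varphi\|_1=1$. Recall $|a(y)|^2\le y\|a\|_1^2$.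

**Step 1: a spectral gap in one dimension.** In contrast to the cylinder, the radial problem has a gap that does not depend on $L$. By (1), the Rayleigh quotient $\|a\|_1^2/\int a^2e^{-y}dy$ is $\frac14$ of the one for radial functions in $H_0^1(B)$, whose eigenvalues are $j_{0,n}^2$. So the eigenvalues here are $j_{0,n}^2/4$, the first eigenfunction is $\hat\varphi$, and for $a=b\hat\varphi+z$ with $\langle\hat\varphi,z\rangle=0$
$$D_1(a)=D_1(z)\ge c_0\|z\|_1^2,\qquad c_0=1-(j_{0,1}/j_{0,2})^2>0.81. \tag{15}$$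
Indeed $D_1(\hat\varphi)=0$, and the cross terms vanish because $\langle\hat\varphi,z\rangle=\mu\int\hat\varphi\bar ze^{-y}dy$ by (4) and an integration by parts. The numerical bound uses $j_{0,1}<2.405$ and $j_{0,2}>5.52$. Complex $a$ are treated by real and imaginary parts.

**Lemma 6.** If $\delta:=\gamma/L\le0.008$, maximizers of $I$ among radial functions of norm $1$ are unique up to sign.

**Proof.** Put $u=v/\sqrt L$. Then $\|u\|=\|v\|_1$ and $I(u)=LJ(v)$ with $J(v)=\int_0^\infty(e^{\delta v^2}-1)e^{-y}dy$. We compare two maximizers of $J$ on $\|v\|_1=1$, where $v^2\le y$.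

*Equation and sign.* If $v$ is a maximizer, so is $V=|v|$. For $\eta\in X$ differentiate $J$ along $(V+\tau\eta)/\|V+\tau\eta\|_1$ at $\tau=0$; this is allowed under the integral because $V^2\le y$, $\eta^2\le Cy$ and $\delta$ is small. The result is
$$\langle V,\eta\rangle=\Lambda\int Ve^{\delta V^2-y}\eta\,dy,\qquad\frac1\Lambda=\int V^2e^{\delta V^2-y}dy,$$
that is, $-V''=\Lambda Ve^{\delta V^2-y}$ on $(0,\infty)$. A zero of $V\ge0$ in $(0,\infty)$ would be a minimum with $V'=0$, and uniqueness for the differential equation would force $V\equiv0$. So $v$ has constant sign.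

*Two positive maximizers are close in the direction transversal to $\hat\varphi$.* Let $v_1,v_2>0$ be maximizers and $h=v_2-v_1$. From $\|v_1\|_1=\|v_2\|_1$, $\langle v_1,h\rangle=-\frac12\|h\|_1^2$. Let $\Lambda_1$ be the multiplier of $v_1$. By $te^t\ge e^t-1$,
$$\frac1{\Lambda_1}=\int v_1^2e^{\delta v_1^2-y}dy\ge\frac{J(v_1)}\delta\ge\frac{J(\hat\varphi)}\delta\ge\int\hat\varphi^2e^{-y}dy=\frac1\mu .$$
The function $g(t)=e^{\delta t^2}-1$ has $g'(t)=2\delta te^{\delta t^2}$ and $\frac12g''(t)=\delta(1+2\delta t^2)e^{\delta t^2}$. By Taylor's formula with intermediate values $\xi$, $\xi^2\le y$,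
$$0=J(v_2)-J(v_1)\le\tfrac{2\delta}{\Lambda_1}\langle v_1,h\rangle+\delta\int(1+2\delta y)e^{\delta y}h^2e^{-y}dy\le-\tfrac\delta\mu\|h\|_1^2+\delta\int(1+2\delta y)e^{\delta y}h^2e^{-y}dy .$$
Subtracting $\mu\int h^2e^{-y}$ and using $h^2\le y\|h\|_1^2$,
$$D_1(h)\le\mu\left[(1-\delta)^{-2}+4\delta(1-\delta)^{-3}-1\right]\|h\|_1^2\le0.072\,\|h\|_1^2 .$$

*Every good competitor is close to $\pm\hat\varphi$.* Let $\|v\|_1=1$ and $J(v)\ge\delta/\mu$. Since $\delta\int v^2e^{-y}=\frac\delta\mu(1-D_1(v))$,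
$$D_1(v)\le\tfrac\mu\delta\int(e^{\delta v^2}-1-\delta v^2)e^{-y}dy\le\tfrac\mu\delta\int(e^{\delta y}-1-\delta y)e^{-y}dy=\frac{\mu\delta}{1-\delta}, \tag{16}$$
which is at most $0.012$ here. This applies to $v_1,v_2$, since $J(v_i)\ge J(\hat\varphi)\ge\delta/\mu$.

*Conclusion.* Write $h=a_h\hat\varphi+z_h$ and $v_i=b_i\hat\varphi+z_i$, where $b_i=\langle v_i,\hat\varphi\rangle=\mu\int v_i\hat\varphi e^{-y}dy>0$. By (15),
$$\|z_h\|_1\le0.3\|h\|_1,\qquad|a_h|\ge0.95\|h\|_1,\qquad\|z_i\|_1\le0.123,\qquad b_i\in[0.99,1],$$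
so $\|h\|_1\le0.01+0.246<0.26$. But $b_1a_h+\langle z_1,z_h\rangle=\langle v_1,h\rangle=-\frac12\|h\|_1^2$ gives
$$0.94\|h\|_1\le b_1|a_h|\le\left(0.123\cdot0.3+0.13\right)\|h\|_1\le(0.037+0.13)\|h\|_1 .$$
So $h=0$. $\square$

**Step 2: end of the proof of Theorem 1.** For $\gamma\le\frac1{10}$ and $L>4\pi$ we have $\gamma/L<0.1/(4\pi)<0.008$. All maximizers are radial, so they maximize $I$ among radial functions, and Lemma 6 makes them unique up to sign. If $\gamma_0<\frac1{10}$, pick $\gamma\in(\gamma_0,\frac1{10}]$: maximizers exist and are radial for all $\alpha$, so $\gamma_0$ is not admissible in the definition of $\gamma^*$. Hence $\gamma^*\ge\frac1{10}$. $\blacksquare$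

The rest of the notes proves Theorem 2. From now on $C$ denotes constants independent of $L$; they may depend on $\gamma$ and other fixed parameters.

## The radial level to order $1/L$, and the set $\Gamma$

Non-radial competitors must be compared with $R_L$, so we need $R_L$ beyond its leading term.

**Lemma 7.** For fixed $\gamma\in(0,4\pi)$ and $L$ large,
$$\frac\gamma\mu+\frac{\gamma^2F}{2LN^2}\le R_L\le\frac\gamma\mu+\frac{\gamma^2F}{2LN^2}+CL^{-3/2}. \tag{17}$$

**Proof.** The lower bound is (12). For the upper bound, in the notation of Lemma 6, $R_L=\sup LJ(v)$, and we may restrict to $\|v\|_1=1$ with $J(v)\ge\delta/\mu$, $\delta=\gamma/L$, because $J(\hat\varphi)\ge\delta/\mu$. By (16) and (15), $v=b\hat\varphi+z$ with $\|z\|_1^2\le C/L$ and $b^2=1-\|z\|_1^2$; so up to sign $\|v-\hat\varphi\|_1\le CL^{-1/2}$. Since $v^2,\hat\varphi^2\le y$,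
$$|v^4-\hat\varphi^4|\le4y^{3/2}|v-\hat\varphi|\le4y^2\|v-\hat\varphi\|_1\le CL^{-1/2}y^2 .$$
Moreover $\int v^2e^{-y}\le\frac1\mu$, $\int\hat\varphi^4e^{-y}=F/N^2$, and $L\sum_{p\ge3}\frac{\delta^p}{p!}\int y^pe^{-y}dy=\frac{L\delta^3}{1-\delta}\le CL^{-2}$. Therefore
$$LJ(v)\le\frac\gamma\mu+\frac{\gamma^2}{2L}\int v^4e^{-y}dy+CL^{-2}\le\frac\gamma\mu+\frac{\gamma^2}{2L}\frac F{N^2}+CL^{-3/2}.\qquad\square$$

In particular $R_L\to\gamma/\mu$, which explains the constant in the definition of $\Gamma$. On the half-plane $\Omega=\mathbb R\times(0,\infty)$ the quadratic part alone satisfies $\gamma\int U^2dm\le\frac\gamma\mu\|\nabla U\|_2^2$ for $U\in C_c^\infty(\Omega)$ (place $U$ in $C_L$ with $L$ large and use Lemma 1). So $\gamma\in\Gamma$ says that the higher powers do not push a bump past $\gamma/\mu$.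

Since $(e^{\gamma t}-1)/\gamma$ is nondecreasing in $\gamma$ for $t\ge0$, $\gamma\in\Gamma$ implies $(0,\gamma]\cap(0,4\pi)\subset\Gamma$. Also $(0,\frac1{10}]\subset\Gamma$: let $\gamma\le\frac1{10}$ and $0\ne U\in C_c^\infty(\Omega)$, $\|\nabla U\|_2\le1$. For $L$ larger than the $s$-width of the support, $U$ defines an element of $E_L$, and Theorem 1 gives $I(U)\le I(U/\|U\|)\le R_L$. The left side does not depend on $L$, and $R_L\to\gamma/\mu$.

## The circle constant $K$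

What $K$ means on a circle of length $L$: put $f(s)=\psi(\kappa s)$, $A_f=\int f^2$, $H_f=L\sum|k||\hat f_k|^2$. Then $\int f^2=\frac L{2\pi}\int\psi^2$, $\int f^4=\frac L{2\pi}\int\psi^4$, $H_f=\int\psi|D|\psi$. So the definition of $K$ reads
$$\int f^4\le\tfrac1LA_f^2+KA_fH_f\qquad\text{for real }f\in H^{1/2}(\mathbb R/L\mathbb Z) \tag{18}$$
with best constant $K$; for constant $f$ this is an equality. The term $\frac1LA_f^2$ is what a constant with the same $L^2$ norm would give, so $K$ measures the quartic gain per unit of $H^{1/2}$ energy.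

By hand: for $\psi=1+\epsilon\cos\vartheta$ one has $\int\psi^4=2\pi(1+3\epsilon^2+\frac38\epsilon^4)$, $\int\psi^2=2\pi(1+\frac12\epsilon^2)$, $\int\psi|D|\psi=\pi\epsilon^2$, and the quotient is $\frac{2+\epsilon^2/8}{\pi(1+\epsilon^2/2)}$. As $\epsilon\to0$ it tends to $\frac2\pi$, and $K=\frac2\pi$ would mean $\gamma_c=\gamma_{SS}$. A better $\psi$ lowers $\gamma_c$ below $\gamma_{SS}$.

**Lemma 8.** $\frac5{2\pi}\le K\le\frac8\pi$. Consequently $\gamma_c\le\frac45\gamma_{SS}<4\pi$.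

**Proof.** *Upper bound.* Let $f=a+w$ with $a$ the mean, $A=\int w^2$, $H=H_f$. Then $A_f=La^2+A$, and using $4aw^3\le4a^2w^2+w^4$, $A\le\frac L{2\pi}H$ and (7) with $p=2$,
$$\int f^4-\tfrac1L(La^2+A)^2\le4a^2A+4a\int w^3+\int w^4\le8a^2A+2\int w^4\le\tfrac4\pi La^2H+\tfrac8\pi AH\le\tfrac8\pi(La^2+A)H .$$

*Lower bound.* Take the Poisson kernel $\psi=\sum_nr^{|n|}e^{in\vartheta}=\frac{1-r^2}{|1-re^{i\vartheta}|^2}$ and $q=r^2$. Then
$$\int\psi^2=2\pi\frac{1+q}{1-q},\qquad\int\psi|D|\psi=4\pi\sum_{n\ge1}nq^n=\frac{4\pi q}{(1-q)^2}.$$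
Since $(1-re^{i\vartheta})^{-4}=\sum\binom{n+3}3r^ne^{in\vartheta}$, we have $\int\psi^4=2\pi(1-q)^4\sum_n\binom{n+3}3^2q^n$, and
$$\sum_{n\ge0}\tbinom{n+3}3^2q^n=\frac{1+9q+9q^2+q^3}{(1-q)^7}. \tag{19}$$
To see (19), let $P(n)=\binom{n+3}3^2$, a polynomial of degree $6$ with $P(-1)=P(-2)=P(-3)=0$. The coefficient of $q^m$ in $(1-q)^7\sum P(n)q^n$ is $\sum_{i\le\min(m,7)}(-1)^i\binom7iP(m-i)$. For $m\ge4$ we may extend the sum to all $i\le7$, because the added arguments are among $-1,-2,-3$; it is then a seventh difference of a polynomial of degree $6$, hence $0$. For $m\le3$, from $P=1,16,100,400$: $1$; $16-7=9$; $100-112+21=9$; $400-700+336-35=1$.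

Thus $\int\psi^4=2\pi\frac{1+9q+9q^2+q^3}{(1-q)^3}$. As $(1+q)^2(1-q)=1+q-q^2-q^3$, the quotient is
$$\frac{2\pi(8q+10q^2+2q^3)}{8\pi^2q(1+q)}=\frac{4\pi q(1+q)(4+q)}{8\pi^2q(1+q)}=\frac{4+q}{2\pi}.$$
Let $q\to1$. Finally $\gamma_c=\frac2{\pi K}\gamma_{SS}\le\frac45\gamma_{SS}$, and $\gamma_{SS}<4\pi$ by the result of Secchi and Serra. $\square$

## Symmetry breaking above $\gamma_c$ and above $\gamma^\#$

**Step 1: if $\gamma_c<\gamma<4\pi$, no maximizer is radial for large $\alpha$.** We modulate $\varphi$ slowly along the circle with a nearly optimal profile. By definition of $\gamma_c$, $K>\frac{2N}{\mu F\gamma}$. Fourier partial sums converge in $H^{1/2}$, and hence in $L^4$ by (7) with $p=2$. So there are $K'>\frac{2N}{\mu F\gamma}$ and a real trigonometric polynomial $\psi$ with $\int\psi^2=1$, $\mathcal E=\int\psi|D|\psi>0$, and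
$$\int\psi^4-\tfrac1{2\pi}>K'\mathcal E .$$
Let $P=\sum_n\hat\psi_ne^{in\kappa s-|n|\kappa y}$ and $u=\varphi P$. Since $x=e^{-\kappa(y+is)}$, $P$ is a polynomial in $x,\bar x$, smooth on $\overline B$, and $\varphi$ is a bounded radial element of $E_L$; so $u\in E_L$. By (5) and $\varphi\le1$,
$$D(u)\le L\sum_n\int_0^\infty2n^2\kappa^2|\hat\psi_n|^2e^{-2|n|\kappa y}dy=L\sum_n|n|\kappa|\hat\psi_n|^2=\mathcal E .$$
Since $|P(s,y)-\psi(\kappa s)|\le\sum|\hat\psi_n||n|\kappa y\le Cy/L$ and both are bounded,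
$$\mu\int u^2dm=\tfrac{LN}{2\pi}\left(1+O(\tfrac1L)\right),\qquad\int u^4dm=\tfrac{LF}{2\pi}\int\psi^4\left(1+O(\tfrac1L)\right),\qquad\|u\|^2=\tfrac{LN}{2\pi}\left(1+O(\tfrac1L)\right).$$
Keeping the quadratic and quartic terms of $I$, and writing $\mu\int u^2dm=\|u\|^2-D(u)$,
$$I\Big(\frac u{\|u\|}\Big)\ge\frac\gamma\mu\Big(1-\frac{D(u)}{\|u\|^2}\Big)+\frac{\gamma^2}2\frac{\int u^4dm}{\|u\|^4}\ge\frac\gamma\mu+\frac{2\pi}L\Big[-\frac{\gamma\mathcal E}{\mu N}+\frac{\gamma^2F}{2N^2}\int\psi^4\Big]-CL^{-2}.$$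
Subtract the upper bound in (17), writing $\frac{\gamma^2F}{2LN^2}=\frac{2\pi}L\cdot\frac{\gamma^2F}{2N^2}\cdot\frac1{2\pi}$:
$$I(u/\|u\|)-R_L\ge\frac{\pi\gamma^2F}{N^2L}\Big[\int\psi^4-\frac1{2\pi}-\frac{2N}{\mu F\gamma}\mathcal E\Big]-CL^{-3/2}.$$
The bracket is at least $(K'-\frac{2N}{\mu F\gamma})\mathcal E>0$, so the difference is positive for $L$ large.

**Step 2: if $\gamma^\#<\gamma<4\pi$, no maximizer is radial for large $\alpha$.** Now $\gamma\notin\Gamma$, so some $U\in C_c^\infty(\Omega)$ with $\|\nabla U\|_2\le1$ has $\int(e^{\gamma U^2}-1)dm>\gamma/\mu$. For $L$ larger than the $s$-width of its support, $U\in E_L$ and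
$$\beta^2S(\alpha,\gamma)\ge I(U/\|U\|)\ge I(U)>\frac\gamma\mu=\lim_{L\to\infty}R_L ,$$
where $I(U)$ does not depend on $L$.

## A sharper bound for the slices $H(y)$ weighted by $\varphi^2$

Below $\min\{\gamma^\#,\gamma_c\}$ we must recover exactly the constant $\gamma_c$, so the crude $H\le D(w)$ under the integral will not do. In the test function of the previous section, $\int\varphi^2He^{-y}dy$ should be compared with $F\cdot D(w)$, since $\varphi^2H\approx\varphi^4\mathcal E$. The next lemma says that this comparison is an inequality for every $w$.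

**Lemma 9.** In the setting of Lemma 2,
$$\int_0^\infty\varphi^2He^{-y}dy\le F\,D(w). \tag{20}$$

**Proof.** Put $Q(y)=\int_0^y\varphi^4e^{-t}dt$ and $v=w_k/\varphi$, $k\ne0$. Integrate by parts; the boundary terms vanish since $Q=O(y^5)$ and $|v|^2=O(1/y)$ at $0$, and $v(\infty)=0$:
$$|k|\int\varphi^2|w_k|^2e^{-y}dy=|k|\int Q'|v|^2dy=-|k|\int2Q\,\mathrm{Re}\,\bar vv'\,dy\le\int Q(|v'|^2+k^2|v|^2)\,dy .$$
Summing over $k$, by (5) it suffices to show $Q\le F\varphi^2$.

Both $Q$ and $\varphi^2$ vanish at $0$, and $Q/\varphi^2\to F$ at infinity. Let $q=Q'/(\varphi^2)'=\varphi^3e^{-y}/(2\varphi')$. If $q$ is increasing, then $Q(y)=\int_0^yq\,(\varphi^2)'\le q(y)\varphi(y)^2$, so $(Q/\varphi^2)'=\frac{(\varphi^2)'}{\varphi^2}(q-Q/\varphi^2)\ge0$, and $Q/\varphi^2\le F$. It remains to show that $q$ is increasing. With $z=je^{-y/2}$ and $h=\varphi'/\varphi=\frac{zJ_1(z)}{2J_0(z)}>0$, (4) gives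
$$(\log q)'=3h-1-\frac{\varphi''}{\varphi'}=3h-1+\frac{z^2}{4h},$$
which is positive if and only if $12h^2-4h+z^2>0$.

If $z^2>\frac13$, the discriminant $16-48z^2$ in $h$ is negative. Let $z^2\le\frac13$. From $\varphi'(y)=\mu\int_y^\infty e^{-t}\varphi\,dt\ge\mu e^{-y}\varphi(y)$ we get $h\ge z^2/4$, so $12h^2\ge\frac34z^4$. The alternating series give $J_1(z)\le z/2$ and $J_0(z)\ge1-z^2/4$, so
$$4h-z^2\le\frac{z^2}{1-z^2/4}-z^2=\frac{z^4/4}{1-z^2/4}\le\frac3{11}z^4<\frac34z^4\le12h^2 .\qquad\square$$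

## A half-plane inequality and the estimate $D(u)\le C/L$

From here on $0<\gamma<\min\{\gamma^\#,\gamma_c\}$, and we pick $\gamma'\in\Gamma$ with $\gamma'>\gamma$. Suppose that for a sequence $L\to\infty$ there are maximizers $u=u_L$ with $w\ne0$. The goal is a contradiction. In this section we exclude concentrated bumps: since $\gamma$ is strictly inside $\Gamma$, a maximizer must have nearly minimal $D$.

**Lemma 10.** Let $0\ne U\in H^1_0(\Omega)$ have bounded support, $\|U\|=\|\nabla U\|_2$, $D(U)=\|U\|^2-\mu\int U^2dm$. Then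
$$D(U)=\int_\Omega\varphi^2|\nabla(U/\varphi)|^2, \tag{21}$$
$$\int_\Omega G_\gamma(U)\,dm\le\frac\gamma{\gamma'}\,\frac\gamma\mu\,\|U\|^2D(U)\qquad\text{if }\gamma\|U\|^2\le\gamma'. \tag{22}$$

**Proof.** For $U\in C_c^\infty(\Omega)$, (21) follows by integrating $|\nabla U|^2-\mu e^{-y}U^2=\varphi^2|\nabla(U/\varphi)|^2+\partial_y(\varphi'U^2/\varphi)$, the identity of Lemma 1. Both sides of (21) are continuous in $H_0^1(\Omega)$, because $\varphi\nabla(U/\varphi)=\nabla U-\frac{\varphi'}\varphi U\,e_y$ with $e_y$ the unit vector in direction $y$, $\varphi'/\varphi\le C/y$, and $\int U^2y^{-2}\le4\int U_y^2$ by Hardy's inequality.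

For (22) put $V=U/\|U\|$ and approximate $V$ in $H^1$ and a.e. by functions in $C_c^\infty(\Omega)$, rescaled to Dirichlet norm $1$. By Fatou, the inequality defining $\gamma'\in\Gamma$ holds for $V$. As $\gamma'\int V^2dm=\frac{\gamma'}\mu(1-D(V))$, it says $\int G_{\gamma'}(V)\,dm\le\frac{\gamma'}\mu D(V)$. Now $G_\gamma(U)=G_{\gamma\|U\|^2}(V)\le(\gamma\|U\|^2/\gamma')^2G_{\gamma'}(V)$ when $\gamma\|U\|^2\le\gamma'$, and $D(V)=D(U)/\|U\|^2$. $\square$

**Lemma 11.** For the maximizers $u=u_L$ above, $D(u)\le C/L$.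

**Proof.** The plan is to cut the cylinder open so that (22) applies. The cut costs a term with $\nabla\chi$, which must be small relative to $D(u)$ up to $O(1/L)$; a logarithmic cutoff in $y$ achieves this.

*The cutoff.* Fix $n\in\mathbb N$ and $\rho\in(0,1)$, to be chosen below, and let $\rho^2L\ge1$. One of $n$ arcs of length $L/n$ carries at most $\frac1n\int G(u)\,dm$; rotate so that it is $[L-\frac Ln,L]$. Extend $u$ periodically in $s$ and put $\chi=\chi_1(s)\chi_2(y)$ on $\Omega$. Here $\chi_1=1$ on $[0,L-\frac Ln]$ and is linear down to $0$ over length $\frac L{2n}$ on both sides, so its support $[-\frac L{2n},L-\frac L{2n}]$ is exactly one period. And $\chi_2=1$ for $y\le\rho^2L$, $\chi_2=0$ for $y\ge\rho L$, $\chi_2=\log(\rho L/y)/\log(1/\rho)$ in between. If $u^{(i)}\in C_c^\infty(B)$ converge to $u$ in $E_L$, then the $\chi u^{(i)}$ are Lipschitz with compact support in $\Omega$ and converge to $\chi u$ in $H^1$, because $\int(u^{(i)}-u)^2ds\le y\|u^{(i)}-u\|^2$.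 So $\chi u\in H_0^1(\Omega)$, with bounded support.

*Little is lost in $\int G$.* The region $y>\rho^2L$ is $|x|<e^{-2\pi\rho^2}$. By (2) and Moser–Trudinger it contributes at most $C\beta^2e^{-2\pi\rho^2\alpha}\le C/L$ to $\int G(u)\,dm$. Where $s\in[0,L-\frac Ln]$ and $y\le\rho^2L$ we have $\chi=1$. So
$$\left(1-\tfrac1n\right)\int G(u)\,dm\le\int_\Omega G(\chi u)\,dm+\frac CL. \tag{23}$$

*Slices of $u$.* Let $A_u(y)=L\sum_k|u_k|^2$ over all $k$. For $y\le1$, $A_u\le y\|u\|^2\le1$. For $y\ge1$, since $\varphi\le1$ and $|v_k(y)|^2\le2|v_k(1)|^2+2y\int_1^y|v_k'|^2$ for $v_k=u_k/\varphi$,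
$$A_u(y)\le L\sum_k|v_k(y)|^2\le2L\sum_k|v_k(1)|^2+2yL\sum_k\int_1^y|v_k'|^2dt\le C_0(1+yD(u)),$$
with $C_0=2\varphi(1)^{-2}\ge1$, because $L\sum|v_k(1)|^2=\varphi(1)^{-2}A_u(1)\le\varphi(1)^{-2}$ and $L\sum\int_1^\infty|v_k'|^2\le\varphi(1)^{-2}D(u)$ by (5). The final bound $C_0(1+yD(u))$ also holds for $y\le1$.

*The cost of cutting.* We have $|\chi_1'|\le\frac{2n}L$ and $|\chi_2'|=\frac1{y\log(1/\rho)}$ on $(\rho^2L,\rho L)$. Since $\chi_1$ lives on one period,
$$\int_\Omega u^2|\nabla\chi|^2\le\frac{4n^2}{L^2}\int_0^{\rho L}A_u\,dy+\frac1{\log^2(1/\rho)}\int_{\rho^2L}^{\rho L}\frac{A_u}{y^2}\,dy\le\frac{C(n,\rho)}L+\Big(2n^2C_0\rho^2+\frac{C_0}{\log(1/\rho)}\Big)D(u),$$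
where $\int_{\rho^2L}^{\rho L}\frac{dy}y=\log(1/\rho)$ was used. By (21), with $v=u/\varphi$ and $\int_{C_L}\varphi^2|\nabla v|^2=D(u)$ (Lemma 1 and Parseval), for every $\epsilon>0$
$$D(\chi u)=\int_\Omega\varphi^2|\nabla(\chi v)|^2\le(1+\epsilon)D(u)+(1+\epsilon^{-1})\int_\Omega u^2|\nabla\chi|^2 .$$
Given $n$ and $\eta>0$, choose $\epsilon=\eta/2$ and then $\rho$ so small that $(1+\epsilon^{-1})(2n^2C_0\rho^2+C_0/\log(1/\rho))\le\eta/2$. Then
$$D(\chi u)\le(1+\eta)D(u)+\frac CL,\qquad\|\chi u\|^2=D(\chi u)+\mu\int_\Omega\chi^2u^2dm\le D(\chi u)+1-D(u)\le1+\eta+\frac CL .$$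

*Conclusion.* For $\eta$ small and $L$ large, $\|\chi u\|^2\le1+2\eta$ and $\gamma(1+2\eta)\le\gamma'$, so (22) applies to $\chi u$ (if $\chi u=0$ there is nothing to bound), and (23) gives
$$\left(1-\tfrac1n\right)\int G(u)\,dm\le\frac\gamma{\gamma'}\,\frac\gamma\mu(1+2\eta)^2D(u)+\frac CL .$$
On the other hand $I(u)=\frac\gamma\mu(1-D(u))+\int G(u)\,dm\ge R\ge\frac\gamma\mu$, so $\int G(u)\,dm\ge\frac\gamma\mu D(u)$. Choose first $n$ large, then $\eta$ small, so that $\frac\gamma{\gamma'}(1+2\eta)^2<1-\frac1n$. Then $D(u)\le C/L$. $\square$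

## Radiality for large $\alpha$ below $\min\{\gamma^\#,\gamma_c\}$

Let $d=D(w)$ and $\theta=\|w\|^2$. By Lemmas 1 and 11, $0<d\le C/L$ and $d\le\theta\le1$. By (6), $\theta=d+\mu\int Ae^{-y}dy\le d+\frac{\mu L}{2\pi}d$, so
$$\theta\le CLd. \tag{24}$$
We now evaluate both sides of (11) up to errors $CL^{-1/2}d$. The number $\theta$ may be anything between order $d$ and $1$; it will have to cancel.

**Step 1: approximate profiles of $a$ and $w$.** Small $D$ and the gap (15) force every Fourier coefficient to be nearly a multiple of $\hat\varphi$.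

(a) Write $\sqrt L\,a=b\hat\varphi+z$ with $z\perp\hat\varphi$ in $X$, so $b^2+\|z\|_1^2=\|\bar u\|^2=1-\theta$. By (15), $\|z\|_1^2\le CD(\bar u)\le C/L$. Then
$$La^2=(1-\theta)\hat\varphi^2-\|z\|_1^2\hat\varphi^2+2b\hat\varphi z+z^2 .$$
Since $|z|\le\sqrt y\,\|z\|_1$ and $\|z\|_1,|b|\le\sqrt{1-\theta}$,
$$La^2=(1-\theta)\frac{\varphi^2}N+e_a,\qquad|e_a|\le C(1+y)\sqrt{1-\theta}\,L^{-1/2}. \tag{25}$$

(b) Write $\sqrt Lw_k=b_k\hat\varphi+z_k$, $z_k\perp\hat\varphi$. By definition $D(w)=\sum_kD_1(\sqrt Lw_k)+L\sum_kk^2\int|w_k|^2dy$ with all terms nonnegative. So (15) gives $\sum\|z_k\|_1^2\le Cd$, and $L\sum k^2\int|w_k|^2dy\le d$. From $\theta=\sum(|b_k|^2+\|z_k\|_1^2)+L\sum k^2\int|w_k|^2dy$ we get $\sum|b_k|^2\le\theta\le\sum|b_k|^2+Cd$. Expanding $A=\sum|b_k\hat\varphi+z_k|^2$ and using Cauchy–Schwarz and $|z_k|\le\sqrt y\|z_k\|_1$,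
$$A=\theta\frac{\varphi^2}N+e_A,\qquad|e_A|\le C(1+y)(\sqrt{\theta d}+d)\le C(1+y)\sqrt{\theta d}. \tag{26}$$
In particular $|e_A|\le C(1+y)\sqrt d\le C(1+y)L^{-1/2}$; and since $\sqrt{\theta d}\le C\sqrt L\,d$ by (24), also $\frac1L|e_A|\le C(1+y)L^{-1/2}d$.

**Step 2: lower bound for the left side of (11).** Let $g=La^2$ and, if $\theta<1$, $c=(1-\theta)\varphi^2/N$. From $g^2\ge c^2+2c(g-c)$ and (25),
$$(1-\theta)^{-1}\int g^2e^{-y}dy\ge(1-\theta)\frac F{N^2}-CL^{-1/2}.$$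
Since $\int\tilde u^4dm=\frac1L(1-\theta)^{-2}\int g^2e^{-y}dy$ and $G(t)\ge\frac{\gamma^2}2t^4$,
$$\theta(1-\theta)\int G(\tilde u)\,dm\ge\frac{\gamma^2}2\,\frac\theta L(1-\theta)^{-1}\int g^2e^{-y}dy\ge\frac{\gamma^2F}{2LN^2}\theta(1-\theta)-CL^{-1/2}d,$$
using $\theta/L\le Cd$. If $\theta=1$ the term is absent and the bound is trivial. With (12), and $\theta+\theta(1-\theta)=2\theta-\theta^2$,
$$\text{LHS of (11)}\ \ge\ \frac\gamma\mu d+\frac{\gamma^2F}{2LN^2}(2\theta-\theta^2)-CL^{-1/2}d. \tag{27}$$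

**Step 3: the terms $p\ge3$ on the right side are negligible.** By (8) and (10) they contribute at most
$$\frac dL\sum_{p\ge3}\frac{(2p-1)3^{2p-3}\gamma^p}{2\pi}L^{3-p}+d^2\sum_{p\ge3}p(2p-1)\frac{p^p}{p!}\gamma^p\left(\tfrac32\right)^{2p-3}\pi^{1-p}d^{p-3}.$$
Since $p^p/p!\le e^p$, up to polynomial factors in $p$ the two series are dominated by geometric series with ratios $\frac{9\gamma}L$ and $\frac{9e\gamma}{4\pi}d$. They are bounded by a constant once $L\ge18\gamma$ and $\frac{9e\gamma}{4\pi}d\le\frac12$, which holds for $L$ large. As $d\le C/L$, the contribution is at most $Cd/L$.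

**Step 4: the term $p=2$, with the sharp constants.** For a.e. $y$, $w(\cdot,y)$ has zero mean, so $\int T_2\,ds=\int(u^4-a^4)\,ds$. Apply (18) to $f=a(y)+w(\cdot,y)$, for which $A_f=La^2+A$ and $H_f=H$, and subtract $\int a^4ds=La^4$:
$$\int T_2\,ds\le2a^2A+\tfrac1LA^2+K(La^2+A)H. \tag{28}$$

For the first two terms, $2a^2A+\frac1LA^2=\frac1L(2gA+A^2)$, and by (25), (26)
$$2gA+A^2=\left(2\theta(1-\theta)+\theta^2\right)\frac{\varphi^4}{N^2}+\left(2(1-\theta)+\theta\right)\frac{\varphi^2}Ne_A+(2e_a+e_A)A .$$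
Here $\frac1L\int|e_A|e^{-y}dy\le CL^{-1/2}d$ by Step 1. Also
$$\frac1L\int(|e_a|+|e_A|)Ae^{-y}dy\le\frac CLL^{-1/2}\int(1+y)Ae^{-y}dy\le CL^{-1/2}d,$$
since $A\le\frac L{2\pi}d$. So
$$\int\left(2a^2A+\tfrac1LA^2\right)e^{-y}dy\le\frac F{LN^2}(2\theta-\theta^2)+CL^{-1/2}d .$$

For the last term of (28), $La^2+A=\frac{\varphi^2}N+e_a+e_A$. With $H\le d$ from (6) and with (20),
$$\int(La^2+A)He^{-y}dy\le\frac1N\int\varphi^2He^{-y}dy+CL^{-1/2}d\le\frac FNd+CL^{-1/2}d .$$
Multiplying by $\frac{\gamma^2}2$ and adding Step 3,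
$$\text{RHS of (11)}\ \le\ \frac{\gamma^2F}{2LN^2}(2\theta-\theta^2)+\frac{\gamma^2KF}{2N}d+CL^{-1/2}d. \tag{29}$$

**Step 5: the contradiction.** In (27) and (29) the terms in $2\theta-\theta^2$ are the same and cancel. Dividing by $d>0$,
$$\frac\gamma\mu\le\frac{\gamma^2KF}{2N}+CL^{-1/2}.$$
Letting $L\to\infty$ gives $\gamma\ge\frac{2N}{\mu KF}=\gamma_c$, contrary to $\gamma<\gamma_c$. So for $\alpha$ large all maximizers are radial, and as $\gamma/L\le0.008$ for $L$ large, Lemma 6 makes them unique up to sign.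

**Step 6: end of the proof of Theorem 2.** The two steps on symmetry breaking show that every $\gamma\in(0,4\pi)$ with $\gamma>\min\{\gamma^\#,\gamma_c\}$ has no radial maximizers for large $\alpha$; so $\gamma^*\le\min\{\gamma^\#,\gamma_c\}\le\gamma_c<4\pi$. By Step 5 and the existence of maximizers, no $\gamma\in(0,\min\{\gamma^\#,\gamma_c\})$ has this property, so no $\gamma_0<\min\{\gamma^\#,\gamma_c\}$ is admissible. Hence $\gamma^*=\min\{\gamma^\#,\gamma_c\}$, and the two statements about $\gamma>\gamma^*$ and $\gamma<\gamma^*$ hold. Lemma 8 gives $\frac5{2\pi}\le K\le\frac8\pi$ and $\gamma^*\le\gamma_c\le\frac45\gamma_{SS}$; Theorem 1 gives $\gamma^*\ge\frac1{10}$; and $(0,\frac1{10}]\subset\Gamma$ was shown after Lemma 7. $\blacksquare$
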